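\title{An analytic $P$-ideal that is not the critical ideal of an ideal Schauder basis}

\begin{abstract}
The critical ideal of a biorthogonal system in a Banach space is the smallest ideal on $\omega$ along which the expansion of every vector converges. Every non-pathological analytic $P$-ideal is a critical ideal. We show that this does not extend to all analytic $P$-ideals: there is an $F_{\sigma\delta}$ $P$-ideal that is not the critical ideal of any biorthogonal system in any Banach space. The proof reduces the problem to sequences of functionals on a separable space and then to a finite averaging lemma about transversals of families of $n$-element sets. Convexity is essential: for every $q\in(0,1)$, every analytic $P$-ideal is the critical ideal of a biorthogonal system in a $q$-Banach space.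
\end{abstract}

\section{Introduction}

\subsection{Ideal Schauder bases}

We write $\omega=\{0,1,2,\dots\}$ and identify $m\in\omega$ with $\{0,\dots,m-1\}$. An \emph{ideal} on $\omega$ is a family $\mathcal I\subseteq\mathcal P(\omega)$ that contains all finite sets, is closed under subsets and finite unions, and is non-trivial, that is, $\mathcal I\ne\mathcal P(\omega)$. The ideal of finite sets is $\mathrm{Fin}$, and $A\subseteq^*B$ means that $A\setminus B$ is finite. The family \emph{generated} by a collection of sets is its closure under subsets and finite unions. The members of an ideal are the sets of indices that we agree to ignore: a sequence $(z_j)$ in a normed space \emph{$\mathcal I$-converges} to $z$ if $\{j:\|z_j-z\|>\varepsilon\}\in\mathcal I$ for every $\varepsilon>0$. For $\mathcal I=\mathrm{Fin}$ this is ordinary convergence.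

Let $X$ be an infinite-dimensional real Banach space and let $\hat a=((a_n,a_n^\star))_{n\in\omega}\in(X\times X^\star)^\omega$ be a \emph{biorthogonal system}, that is, $a_m^\star(a_n)=\delta_{mn}$. For $x\in X$, $j\in\omega$ and $\varepsilon>0$ put
\[
T_jx=x-\sum_{i\le j}a_i^\star(x)a_i,\qquad A(x,\varepsilon)=\{j\in\omega:\|T_jx\|>\varepsilon\}.
\]
The system $\hat a$ is an \emph{$\mathcal I$-Schauder basis} of $X$ if $A(x,\varepsilon)\in\mathcal I$ for all $x$ and $\varepsilon$, that is, if the partial sums of the expansion of every $x$ are $\mathcal I$-convergent to $x$. The coefficients are then unique: if the partial sums $s_j=\sum_{i\le j}\alpha_ia_i$ are $\mathcal I$-convergent to $x$, then $|a_n^\star(x)-\alpha_n|\le\|a_n^\star\|\,\|x-s_j\|$ for $j\ge n$, and for each $\varepsilon$ some $j\ge n$ has $\|x-s_j\|\le\varepsilon$.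

The \emph{critical ideal} $\mathcal{CR}(X,\hat a)$ is the family generated by $\mathrm{Fin}$ and all the sets $A(x,\varepsilon)$. Since $A(x,\varepsilon)$ grows as $\varepsilon$ decreases, $B\in\mathcal{CR}(X,\hat a)$ if and only if $B\subseteq^*A(x_0,\varepsilon)\cup\dots\cup A(x_{k-1},\varepsilon)$ for some $k\ge1$, $x_0,\dots,x_{k-1}\in X$ and $\varepsilon>0$. The family $\mathcal{CR}(X,\hat a)$ is non-trivial exactly when $\hat a$ is an $\mathcal I$-Schauder basis for some ideal $\mathcal I$, and it is then the smallest such $\mathcal I$. It measures how far $\hat a$ is from a Schauder basis, which is the case $\mathcal{CR}(X,\hat a)=\mathrm{Fin}$.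

\begin{example}\label{ex:pairs}
In $\ell_2$ with unit vectors $e_n$ let $a_{2j}=e_{2j}$, $a_{2j+1}=e_{2j}+2^{-j}e_{2j+1}$, $a^\star_{2j}(x)=x_{2j}-2^jx_{2j+1}$ and $a^\star_{2j+1}(x)=2^jx_{2j+1}$. This system is biorthogonal, and
\[
a^\star_{2j}(x)a_{2j}+a^\star_{2j+1}(x)a_{2j+1}=x_{2j}e_{2j}+x_{2j+1}e_{2j+1}.
\]
Hence $T_{2j+1}x=\sum_{i>2j+1}x_ie_i\to0$ for every $x$. For $x=\sum_j2^{-j}e_{2j+1}$, the vector $T_{2j}x=a_{2j+1}+T_{2j+1}x$ has coordinate $1$ at $2j$, so $A(x,1/2)$ contains all even numbers. The critical ideal consists of the sets that contain only finitely many odd numbers.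
\end{example}

Which ideals are critical ideals? Identify $\mathcal P(\omega)$ with $2^\omega$ in the product topology. A set is $F_{\sigma\delta}$ if it is a countable intersection of countable unions of closed sets, and \emph{analytic} if it is the projection of a Borel subset of $2^\omega\times Z$ for a separable completely metrizable space $Z$. Borel sets are analytic, and so are countable unions of analytic sets.

\begin{lemma}\label{lem:separable}
If $\mathcal{CR}(X,\hat a)$ is non-trivial, then $X$ is separable and $\mathcal{CR}(X,\hat a)$ is analytic.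
\end{lemma}

\begin{proof}
No set $A(x,\varepsilon)$ equals $\omega$, so every $x$ lies within $\varepsilon$ of a partial sum of its expansion. Thus the span of $(a_n)$ is dense. For fixed $k,m,r\ge1$, the condition ``every $j\in B\setminus m$ satisfies $\max_{l<k}\|T_jx_l\|>1/r$'' defines a Borel set of tuples $(B,x_0,\dots,x_{k-1})\in2^\omega\times X^k$, and $\mathcal{CR}(X,\hat a)$ is the union of the projections of these countably many sets.
\end{proof}

\subsection{Analytic $P$-ideals and the question}

An ideal $\mathcal I$ is a \emph{$P$-ideal} if for every sequence $(A_n)$ in $\mathcal I$ there is $A\in\mathcal I$ with $A_n\subseteq^*A$ for all $n$. Among analytic ideals, the $P$-ideals are described by a numerical notion of smallness. A \emph{submeasure} is a map $\varphi:\mathcal P(\omega)\to[0,\infty]$ with $\varphi(\emptyset)=0$, $\varphi(A)\le\varphi(B)$ for $A\subseteq B$, and $\varphi(A\cup B)\le\varphi(A)+\varphi(B)$. It is \emph{lower semicontinuous} if $\varphi(A)=\lim_m\varphi(A\cap m)$ for all $A$. Put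
\[
\mathrm{Exh}(\varphi)=\{A\subseteq\omega:\lim_m\varphi(A\setminus m)=0\}.
\]
By Solecki's theorem, every analytic $P$-ideal equals $\mathrm{Exh}(\varphi)$ for some lower semicontinuous submeasure $\varphi$. A submeasure is \emph{non-pathological} if it is the pointwise supremum of the finitely additive measures that it dominates. An analytic $P$-ideal is non-pathological if it equals $\mathrm{Exh}(\varphi)$ for some non-pathological lower semicontinuous $\varphi$, and pathological otherwise.

It is known that for every non-pathological analytic $P$-ideal $\mathcal I$ there are a Banach space $X\subseteq\mathbb R^\omega$ and a biorthogonal system $\hat a$ with $\mathcal{CR}(X,\hat a)=\mathcal I$. The following question is posed in \cite{KS}.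

\begin{quote}
\emph{Is every analytic $P$-ideal, pathological or not, of the form $\mathcal{CR}(X,\hat a)$ for some infinite-dimensional Banach space $X$ and some biorthogonal system $\hat a$ in $X$?}
\end{quote}

There is reason to guess yes. Non-pathology is what turns $\varphi$ into a norm on sequences, namely the supremum of the integrals of $|t|$ against the measures below $\varphi$ (Remark~\ref{rem:q1}). But a critical ideal records only level sets of $\|T_jx\|$, and a general Banach space carries no order, so cancellation might achieve what a lattice norm cannot. It does not.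

\subsection{Results}

\begin{theorem}\label{thm:main}
There is an analytic (in fact $F_{\sigma\delta}$) $P$-ideal $\mathcal I$ on $\omega$ that is not of the form $\mathcal{CR}(X,\hat a)$ for any Banach space $X$ and any biorthogonal system $\hat a$ in $X\times X^\star$.
\end{theorem}

So the answer is no; by the known result above, such an $\mathcal I$ is pathological. We deduce Theorem~\ref{thm:main} from a stronger statement in which no basis appears. For a Banach space $Y$ and a sequence $(y_j)$ in $Y^\star$, let $\mathcal L(Y,(y_j))$ be the family generated by $\mathrm{Fin}$ and the level sets $\{j:|y_j(x)|>\varepsilon\}$, where $x\in Y$ and $\varepsilon>0$. When non-trivial, it is the smallest ideal along which $y_j(x)\to0$ for every $x$.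

\begin{theorem}\label{thm:functionals}
There is an $F_{\sigma\delta}$ $P$-ideal $\mathcal J$ on $\omega$ such that $\mathcal J\ne\mathcal L(Y,(y_j))$ for every separable Banach space $Y$ and every sequence $(y_j)$ in $Y^\star$.
\end{theorem}

Separability cannot be dropped here (Remark~\ref{rem:separability}). Neither can convexity of the unit ball. For $0<q\le1$, a \emph{$q$-norm} on a real vector space is a function $\|\cdot\|$ with $\|x\|=0$ only for $x=0$, $\|\lambda x\|=|\lambda|\|x\|$ and $\|x+y\|^q\le\|x\|^q+\|y\|^q$, and a \emph{$q$-Banach space} is a $q$-normed space that is complete in the metric $\|x-y\|^q$. For $q=1$ these are the Banach spaces. Biorthogonal systems, with continuous functionals, and critical ideals are defined verbatim.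

\begin{theorem}\label{thm:q}
For every $q\in(0,1)$ and every analytic $P$-ideal $\mathcal I$ there are a $q$-Banach space $X$ and a biorthogonal system $\hat a$ in $X$ with $\mathcal{CR}(X,\hat a)=\mathcal I$.
\end{theorem}

By Theorem~\ref{thm:main} this fails for $q=1$, so local convexity is the only obstruction.

Section~\ref{sec:reduction} derives Theorem~\ref{thm:main} from Theorem~\ref{thm:functionals}. Section~\ref{sec:ideal} defines $\mathcal J$ and shows by a double count that it is pathological. Section~\ref{sec:finite} carries this double count over from measures to arbitrary functionals, Section~\ref{sec:proof2} proves Theorem~\ref{thm:functionals}, and Section~\ref{sec:q} proves Theorem~\ref{thm:q}.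

\section{From bases to functionals}\label{sec:reduction}

The remainders $T_j$ are operators of finite codimension, and the norms $\|T_jx\|$ are harder to handle than values of functionals. Example~\ref{ex:pairs} shows how to force a simpler situation: if every second remainder tends to zero, then each of the others is a single term of the expansion up to a vanishing error. For an ideal $\mathcal J$ let
\[
\mathcal J\oplus\mathrm{Fin}=\{A\subseteq\omega:\{j:2j\in A\}\in\mathcal J\text{ and }\{j:2j+1\in A\}\in\mathrm{Fin}\}.
\]

\begin{lemma}\label{lem:reduction}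
If $\mathcal J\oplus\mathrm{Fin}=\mathcal{CR}(X,\hat a)$ for a Banach space $X$, then $X$ is separable and $\mathcal J=\mathcal L(X,(y_j))$ for $y_j=\|a_{2j+1}\|\,a^\star_{2j+1}$.
\end{lemma}

\begin{proof}
The set of odd numbers is not in $\mathcal J\oplus\mathrm{Fin}$, so $X$ is separable by Lemma~\ref{lem:separable}. Each $A(x,\varepsilon)$ contains only finitely many odd numbers, so $\|T_{2j+1}x\|\to0$ for every $x$. From $T_{2j}x=a^\star_{2j+1}(x)a_{2j+1}+T_{2j+1}x$ we obtain
\begin{equation}\label{eq:rankone}
\bigl|\,\|T_{2j}x\|-|y_j(x)|\,\bigr|\le\|T_{2j+1}x\|\to0 .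
\end{equation}
Hence $\{j:|y_j(x)|>\varepsilon\}\subseteq^*\{j:2j\in A(x,\varepsilon/2)\}\in\mathcal J$, which gives $\mathcal L(X,(y_j))\subseteq\mathcal J$. Conversely, let $B\in\mathcal J$. Then $\{2j:j\in B\}\in\mathcal{CR}(X,\hat a)$, so there are $x_0,\dots,x_{k-1}$ and $\varepsilon>0$ such that all but finitely many $j\in B$ satisfy $\|T_{2j}x_l\|>\varepsilon$ for some $l<k$. By \eqref{eq:rankone}, $B\subseteq^*\bigcup_{l<k}\{j:|y_j(x_l)|>\varepsilon/2\}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:functionals}]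
Let $\mathcal J$ be as in Theorem~\ref{thm:functionals} and $\mathcal I=\mathcal J\oplus\mathrm{Fin}$, an ideal. The maps $A\mapsto\{j:2j\in A\}$ and $A\mapsto\{j:2j+1\in A\}$ are continuous and $\mathrm{Fin}$ is countable, so $\mathcal I$ is the intersection of an $F_{\sigma\delta}$ set with an $F_\sigma$ set, hence $F_{\sigma\delta}$. Given $A_n\in\mathcal I$, take $B\in\mathcal J$ with $\{j:2j\in A_n\}\subseteq^*B$ for all $n$. Then $\{2j:j\in B\}\in\mathcal I$ contains each $A_n$ up to a finite set, so $\mathcal I$ is a $P$-ideal. If $\mathcal I$ were a critical ideal, Lemma~\ref{lem:reduction} would contradict Theorem~\ref{thm:functionals}.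
\end{proof}

\section{The transversal ideal}\label{sec:ideal}

We need a submeasure that no measure can imitate: a large set must be covered many times over by few small sets. Families of finite sets, measured by the number of points needed to meet all their members, behave in this way.

Let $[L]^n$ be the set of $n$-element subsets of $L$. A \emph{transversal} of a family $B\subseteq[L]^n$ is a set $D\subseteq L$ that meets every $u\in B$, and $\tau(B)$ is the least size of a transversal. The \emph{star} $\{u\in[L]^n:i\in u\}$ has the transversal $\{i\}$. For $M\subseteq L$ with $|M|\ge n$, a set $D$ is a transversal of $[M]^n$ exactly when $|M\setminus D|\le n-1$, so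
\begin{equation}\label{eq:taufull}
\tau([M]^n)=|M|-n+1 .
\end{equation}

The finite Ramsey theorem states that for all $n,c,h\ge1$ there is $N$ such that, whenever $|S|\ge N$ and $[S]^n$ is colored with at most $c$ colors, some $H\subseteq S$ with $|H|=h$ is \emph{homogeneous}: all members of $[H]^n$ have the same color. For $n\ge1$ let $N_n$ be such a number for $c=n^n$ and $h=2n^2$, and put
\[
R_n=(2n^2+1)N_n,\qquad L_n=\{0,\dots,R_n+n-1\},\qquad F_n=[L_n]^n .
\]
In this section only $R_n\ge2n$ matters; the exact value is used in Section~\ref{sec:finite}, and the $n$ spare points of $L_n$ in Section~\ref{sec:proof2}. The finite sets $F_n$ are pairwise disjoint, and we identify $\omega$ with $\bigcup_{n\ge1}F_n$ by a fixed bijection. For $B\subseteq F_n$ and $i\in L_n$ let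
\[
\varphi_n(B)=\tau(B)/n,\qquad A^n_i=\{u\in F_n:i\in u\}.
\]
A union of transversals of two families is a transversal of their union, so $\varphi_n$ is a submeasure on $F_n$. We have $\varphi_n(A^n_i)\le1/n$, while $\varphi_n(F_n)=(R_n+1)/n\ge1$ by \eqref{eq:taufull}. Define
\[
\mathcal J=\{A\subseteq\omega:\varphi_n(A\cap F_n)\to0\text{ as }n\to\infty\}.
\]

\begin{proposition}\label{prop:J}
The family $\mathcal J$ is an $F_{\sigma\delta}$ $P$-ideal, and $\mathcal J=\mathrm{Exh}(\varphi)$ for the lower semicontinuous submeasure $\varphi(A)=\sup_n\varphi_n(A\cap F_n)$.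
\end{proposition}

\begin{proof}
A finite set meets finitely many $F_n$, each $\varphi_n$ is a submeasure, and $\varphi_n(F_n)\ge1$. Hence $\mathcal J$ is an ideal. The condition $\varphi_n(A\cap F_n)\le1/r$ depends on finitely many coordinates of $A$, and $A\in\mathcal J$ if and only if for every $r$ there is $m$ such that it holds for all $n\ge m$. So $\mathcal J$ is $F_{\sigma\delta}$. Let $A_1,A_2,\dots\in\mathcal J$; replacing $A_m$ by $A_1\cup\dots\cup A_m$, assume that the sequence increases. Choose $n_1<n_2<\cdots$ with $\varphi_n(A_m\cap F_n)<1/m$ for $n\ge n_m$, and let $A=\bigcup_m\bigcup_{n_m\le n<n_{m+1}}(A_m\cap F_n)$. Then $A\in\mathcal J$ and $A_m\setminus A\subseteq\bigcup_{n<n_m}F_n$. Finally, every $F_n$ is contained in some initial segment $m$, and every $m$ misses all but finitely many $F_n$. The first fact gives lower semicontinuity of $\varphi$, and the two together give $\mathcal J=\mathrm{Exh}(\varphi)$.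
\end{proof}

The property of $\mathcal J$ that drives everything is a double count. Let $M\subseteq L_n$ have $2n$ elements. Every $u\in[M]^n$ lies in exactly $n$ of the $2n$ stars centered in $M$, so
\begin{equation}\label{eq:cover}
\mathbf 1_{[M]^n}\le\frac1n\sum_{i\in M}\mathbf 1_{A^n_i},\qquad\text{while}\qquad\varphi_n([M]^n)=\frac{n+1}n>1 .
\end{equation}
A measure that gives each star mass at most $\eta$ gives $[M]^n$ mass at most $2\eta$; the submeasure $\varphi_n$ gives the stars $1/n$ and the set $[M]^n$ more than $1$. The next proposition is not needed later, but its proof is the model for that of Theorem~\ref{thm:functionals}.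

\begin{proposition}\label{prop:pathological}
The ideal $\mathcal J$ is pathological.
\end{proposition}

\begin{proof}
Suppose $\mathcal J=\mathrm{Exh}(\psi)$ with $\psi$ lower semicontinuous and non-pathological, and let $\eta_n=\max_{i\in L_n}\psi(A^n_i)$. First, $\eta_n\to0$. Otherwise $\psi(A^n_{i_n})\ge\delta>0$ for all $n$ in an infinite set $S$. The union $A$ of these stars lies in $\mathcal J$ because $\varphi_n(A\cap F_n)\le1/n$, yet every $A\setminus m$ contains one of them, so $\psi(A\setminus m)\ge\delta$ for all $m$.

Choose $M_n\subseteq L_n$ with $|M_n|=2n$. By \eqref{eq:cover}, $\mu([M_n]^n)\le2\eta_n$ for every measure $\mu\le\psi$, so $\psi([M_n]^n)\le2\eta_n$. Take an infinite set $S$ with $\sum_{n\in S}\eta_n<\infty$ and let $B=\bigcup_{n\in S}[M_n]^n$. A lower semicontinuous submeasure is countably subadditive, since a finite part of a countable union is covered by finitely many terms. If $m\supseteq\bigcup_{n<n_0}F_n$, then $\psi(B\setminus m)\le2\sum_{n\in S,\,n\ge n_0}\eta_n$, so $B\in\mathrm{Exh}(\psi)$. But $\varphi_n(B\cap F_n)>1$ for all $n\in S$.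
\end{proof}

\section{Averaging witnesses for stars}\label{sec:finite}

Suppose that $\mathcal J=\mathcal L(Y,(y_j))$ and look at one block $F_n$. We shall see in Section~\ref{sec:proof2} that the unit ball $B_Y=\{x:\|x\|\le1\}$ has two properties there: the level sets of its vectors at a fixed height $C$ have small transversals, and stars are covered by level sets of a bounded number of its vectors at a much greater height $K$. These properties are incompatible.

\begin{lemma}\label{lem:finite}
Let $1\le k\le n$, $C>0$ and $K\ge4kC$. Let $L\subseteq\omega$ be finite with $|L|\ge R_n$, let $Y$ be a real normed space, and let $y_u\in Y^\star$ for $u\in[L]^n$. Then the following conditions do not both hold.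
\begin{itemize}
\item[(a)] For every $x\in B_Y$ there is $D\subseteq L$ with $|D|\le n$ that meets every $u\in[L]^n$ with $|y_u(x)|>C$.
\item[(b)] For every $i\in L$ there are $x_{i,0},\dots,x_{i,k-1}\in B_Y$ such that every $u\in[L]^n$ with $i\in u$ satisfies $y_u(x_{i,l})>K$ for some $l<k$.
\end{itemize}
\end{lemma}

Consider first $k=1$, with one witness $x_i$ for each star. If all the numbers $y_u(x_i)$ were nonnegative, then \eqref{eq:cover} would finish the proof: for $|M|=2n$, the average $x$ of the vectors $x_i$ ($i\in M$) lies in $B_Y$ and satisfies $y_u(x)>nK/(2n)>C$ for all $u\in[M]^n$, whereas $\tau([M]^n)=n+1$. Without positivity, the terms $y_u(x_i)$ with $i\notin u$ may be large and negative. Condition (a), applied to $x_i$, confines the sets $u$ for which this happens to those meeting a small set $D_i$. It remains to choose the points of $M$ outside one another's sets $D_i$.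

\begin{lemma}\label{lem:free}
Let $d,N\ge1$, let $L$ be finite with $|L|\ge(2d+1)N$, and for $i\in L$ let $f(i)\subseteq L$ with $|f(i)|\le d$. Then there is $S\subseteq L$ with $|S|=N$ and $f(i)\cap S\subseteq\{i\}$ for all $i\in S$.
\end{lemma}

\begin{proof}
Join distinct $i,i'\in L$ by an edge if $i'\in f(i)$ or $i\in f(i')$. A nonempty set $W\subseteq L$ spans at most $\sum_{i\in W}|f(i)|\le d|W|$ edges, so some vertex of $W$ has at most $2d$ neighbors in $W$. Start with $W=L$, and repeatedly put such a vertex into $S$ and delete it and its neighbors from $W$. Each step deletes at most $2d+1$ vertices, so $N$ steps are possible, and no two chosen vertices are joined.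
\end{proof}

\begin{example}\label{ex:edges}
Let $n=2$, $k=1$, $|L|\ge20$ and $K\ge3C$, and view $[L]^2$ as the set of edges of the complete graph on $L$. Suppose that (a) and (b) hold. For each vertex $i$ we have $y_u(x_i)>K$ on all edges at $i$, and $|y_u(x_i)|\le C$ on all edges that miss a set $D_i$ of at most two vertices. Lemma~\ref{lem:free} with $d=2$ and $N=4$ gives four vertices $M$ with $D_i\cap M\subseteq\{i\}$ for $i\in M$. Let $x=\frac14\sum_{i\in M}x_i$. An edge $u\subseteq M$ receives more than $K$ from each of its two endpoints. It misses $D_i$ for the other two vertices $i$, so it receives at least $-C$ from each of them. Hence $y_u(x)>(2K-2C)/4\ge C$ on all six edges of $M$. Two vertices cannot meet all six edges, which contradicts (a) for $x$.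
\end{example}

For $k>1$ there is a second difficulty. The index $l$ in (b) depends on $u$, and nothing bounds the other values $y_u(x_{i,l'})$ with $i\in u$. Averaging all the witnesses is useless, since the list for $i$ may consist of a vector and its negative. We must select one witness for each point $i$ in advance, and still find, outside any small set $D$, a set $u$ for which all selections are the right ones. Ramsey's theorem makes the right index depend only on the position of $i$ in $u$; a periodic selection then leaves enough room.

\begin{proof}[Proof of Lemma~\ref{lem:finite}]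
Suppose that (a) and (b) hold.

\emph{Terms with $i\notin u$.} For $i\in L$ and $l<k$ let $D_{i,l}$ be given by (a) for $x_{i,l}$, and let $f(i)=\bigcup_{l<k}D_{i,l}$, so that $|f(i)|\le kn\le n^2$. Since $|L|\ge(2n^2+1)N_n$, Lemma~\ref{lem:free} gives $S\subseteq L$ with $|S|=N_n$ and $f(i)\cap S\subseteq\{i\}$ for $i\in S$. If $u\in[S]^n$ and $i\in S\setminus u$, then $u\cap D_{i,l}\subseteq u\cap\{i\}=\emptyset$. Therefore
\begin{equation}\label{eq:offdiagonal}
|y_u(x_{i,l})|\le C\qquad\text{for }u\in[S]^n,\ i\in S\setminus u,\ l<k .
\end{equation}

\emph{Terms with $i\in u$.} For $i\in u\in[S]^n$ choose $l(i,u)<k$ with $y_u(x_{i,l(i,u)})>K$. Color $u=\{u_0<\dots<u_{n-1}\}$ by the sequence $(l(u_r,u))_{r<n}$. There are at most $k^n\le n^n$ colors, so there is a homogeneous set $H\subseteq S$ with $|H|=2n^2$. If $(l_r)_{r<n}$ is its color, then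
\begin{equation}\label{eq:diagonal}
y_u(x_{u_r,l_r})>K\qquad\text{for }u=\{u_0<\dots<u_{n-1}\}\in[H]^n,\ r<n .
\end{equation}

\emph{The average.} Take $M\subseteq H$ with $|M|=2kn$ and split it into $2n$ consecutive blocks of $k$ elements. Assign to each $i\in M$ a type $t(i)<k$ so that every type occurs exactly once in every block. Let
\[
x=\frac1{2kn}\sum_{i\in M}x_{i,t(i)} .
\]
Then $x\in B_Y$ by the triangle inequality. Let $D$ be given by (a) for $x$. Since $|D|\le n$, at least $n$ of the $2n$ blocks are disjoint from $D$. List $n$ of them in increasing order, and for $r<n$ let $u_r$ be the element of type $l_r$ in the block numbered $r$. Then $u=\{u_0<\dots<u_{n-1}\}$ misses $D$, so $|y_u(x)|\le C$. On the other hand $t(u_r)=l_r$, so \eqref{eq:diagonal} and \eqref{eq:offdiagonal} give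
\[
y_u(x)=\frac1{2kn}\sum_{r<n}y_u(x_{u_r,l_r})+\frac1{2kn}\sum_{i\in M\setminus u}y_u(x_{i,t(i)})>\frac{nK}{2kn}-C=\frac K{2k}-C\ge C ,
\]
a contradiction.
\end{proof}

\begin{remark}\label{rem:k}
A large ratio $K/C$ does not suffice without a bound on $k$. Let $Y=\ell_1([L]^n)$ and $y_u(x)=nCx_u$. For $x\in B_Y$ fewer than $n$ sets $u$ have $|x_u|>1/n$, and one point from each gives (a). The unit vectors $e_u$ with $i\in u$ give (b) for every $K<nC$, with $k$ the size of a star.
\end{remark}

\section{Proof of Theorem~\ref{thm:functionals}}\label{sec:proof2}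

Let $\mathcal J$ be the ideal of Section~\ref{sec:ideal}, and suppose that $\mathcal J=\mathcal L(Y,(y_j))$ with $Y$ a separable Banach space. The indices $j$ are the elements $u$ of the blocks $F_n$. We produce one block on which both conditions of Lemma~\ref{lem:finite} hold.

\subsection*{Step 1: a uniform height for condition (a)}
For each single $x$, the level sets lie in $\mathcal J$ and so have small transversals in late blocks. Completeness of $Y$ makes this uniform on the ball: \emph{there are $C>0$ and $n_1$ such that}
\begin{equation}\label{eq:uniform}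
\varphi_n(\{j\in F_n:|y_j(x)|>C\})\le1\qquad\text{for all }n\ge n_1\text{ and }x\in B_Y .
\end{equation}
Let $E_m$ be the set of $x\in Y$ with $\varphi_n(\{j\in F_n:|y_j(x)|>1\})\le\frac12$ for all $n\ge m$. If $x_r\in E_m$, $x_r\to x$ and $n\ge m$, then $\{j\in F_n:|y_j(x)|>1\}\subseteq\{j\in F_n:|y_j(x_r)|>1\}$ for large $r$, because $F_n$ is finite. So $E_m$ is closed. Since $\{j:|y_j(x)|>1\}\in\mathcal J$ for every $x$, the sets $E_m$ cover $Y$. By the Baire category theorem, a complete metric space is not a countable union of closed sets with empty interior, so some $E_m$ contains a ball $x_0+\rho B_Y$ with $\rho>0$. If $x\in B_Y$ and $|y_j(x)|>2/\rho$, then $|y_j(x_0+\rho x)|>1$ or $|y_j(x_0)|>1$. Both $x_0+\rho x$ and $x_0$ lie in $E_m$, so subadditivity gives \eqref{eq:uniform} with $C=2/\rho$ and $n_1=m$.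

\subsection*{Step 2: one set that absorbs a dense set of vectors}
A union of stars, one from each block, lies in $\mathcal J$ and is therefore covered by finitely many level sets. After normalization their height may be far below $C$, and (b) needs it far above. To raise it, we shall subtract from each covering vector $x$ a very close vector $d$ on which the functionals are small: the difference has tiny norm but nearly the same values. This requires a dense set of vectors $d$ that are harmless simultaneously, and here separability and the $P$-property enter.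

Let $Q\subseteq Y$ be countable and dense. Since $\mathcal J$ is a $P$-ideal, there is $B^*\in\mathcal J$ with
\begin{equation}\label{eq:absorb}
\{j:|y_j(d)|>1/r\}\subseteq^*B^*\qquad\text{for all }d\in Q,\ r\ge1 .
\end{equation}
We discard $B^*$ by discarding its transversals. Choose $n_2$ with $\varphi_n(B^*\cap F_n)\le1$ for $n\ge n_2$. For such $n$ let $D_n\subseteq L_n$ be a transversal of $B^*\cap F_n$ with $|D_n|\le n$, and put $L_n'=L_n\setminus D_n$ and $F_n'=[L_n']^n$. Then $|L_n'|\ge R_n$, and $F_n'\cap B^*=\emptyset$ because members of $F'_n$ miss $D_n$.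

\subsection*{Step 3: boundedly many witnesses at every height}
For $n\ge n_2$, $k\ge1$ and $K>0$, call $(n,k,K)$ \emph{good} if condition (b) of Lemma~\ref{lem:finite} holds for $L=L_n'$ and the functionals $y_u$, $u\in F'_n$. We claim that \emph{there is $k\ge1$ such that for every $K>0$ the triple $(n,k,K)$ is good for all but finitely many $n$.} By Remark~\ref{rem:k}, it matters that $k$ does not depend on $K$.

Suppose that the claim fails. For each $k\ge1$ pick $K_k>0$ such that $(n,k,K_k)$ is not good for infinitely many $n$. Enumerating the pairs $(k,r)$, choose recursively pairwise distinct numbers $n(k,r)\ge n_2$ ($k,r\ge1$) such that $(n(k,r),k,K_k)$ is not good. For $n=n(k,r)$ let $i_n\in L_n'$ be a point at which (b) fails: no $k$ vectors of $B_Y$ cover $A^n_{i_n}\cap F_n'$ at height $K_k$. Let $A$ be the union of the sets $A^n_{i_n}\cap F_n'$ over all $n$ of the form $n(k,r)$. Since these numbers are distinct, $\varphi_n(A\cap F_n)\le1/n$ for all $n$, so $A\in\mathcal J$; also $A\cap B^*=\emptyset$.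

As $A\in\mathcal L(Y,(y_j))$, it is covered up to a finite set by finitely many level sets with a common $\varepsilon>0$. Adding to the list of vectors their negatives, we find $k\ge1$ and $x_0,\dots,x_{k-1}\in Y$ with
\[
A\subseteq^*\bigcup_{l<k}\{j:y_j(x_l)>\varepsilon\}.
\]
For this $k$ put $K=K_k$, choose $d_l\in Q$ with $\|x_l-d_l\|\le\varepsilon/(2K)$, and let $x_l'=(2K/\varepsilon)(x_l-d_l)\in B_Y$. By \eqref{eq:absorb} and $A\cap B^*=\emptyset$, all but finitely many $j\in A$ satisfy $|y_j(d_l)|\le\varepsilon/2$ for every $l<k$. Thus, outside a finite set $G$, every $j\in A$ has some $l<k$ with $y_j(x_l-d_l)>\varepsilon/2$, that is, $y_j(x'_l)>K$. The blocks $F_{n(k,r)}$ ($r\ge1$) are pairwise disjoint, so one of them, $F_n$, misses $G$. Then $x_0',\dots,x_{k-1}'$ cover $A^n_{i_n}\cap F'_n$ at height $K_k$, contrary to the choice of $i_n$.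

\subsection*{Step 4: conclusion}
Take $C$ from Step 1, $k$ from Step 3, $K=4kC$, and $n\ge\max\{k,n_1,n_2\}$ with $(n,k,K)$ good. Apply Lemma~\ref{lem:finite} to $L=L_n'$. Condition (b) holds by the choice of $n$. For $x\in B_Y$, \eqref{eq:uniform} gives $D\subseteq L_n$ with $|D|\le n$ that meets every $u\in F_n$ with $|y_u(x)|>C$; if $u\subseteq L_n'$, then $D\cap L'_n$ meets $u$ as well. So condition (a) holds, which contradicts the lemma. With Proposition~\ref{prop:J}, this proves Theorem~\ref{thm:functionals}, and by Section~\ref{sec:reduction} also Theorem~\ref{thm:main}. \hfill$\square$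

\begin{remark}\label{rem:separability}
Without separability, every ideal $\mathcal J$ has the form $\mathcal L(Y,(y_j))$. Let $Y$ consist of all $x\in\ell_\infty$ with $\{j:|x_j|>\varepsilon\}\in\mathcal J$ for every $\varepsilon>0$, and let $y_j(x)=x_j$. The inclusion $\{j:|x_j+z_j|>\varepsilon\}\subseteq\{j:|x_j|>\varepsilon/2\}\cup\{j:|z_j|>\varepsilon/2\}$ shows that $Y$ is a subspace; with $\|z\|_\infty\le\varepsilon/2$ it shows that $Y$ is closed. All level sets lie in $\mathcal J$, and $A=\{j:|y_j(\mathbf 1_A)|>1/2\}$ with $\mathbf 1_A\in Y$ for $A\in\mathcal J$. Here $|y_j|\le1$ on $B_Y$, so the height cannot be raised as in Step 3.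
\end{remark}

\section{Realization in $q$-Banach spaces}\label{sec:q}

Convexity entered the argument through the average $x$ in Lemma~\ref{lem:finite}. In a $q$-normed space the average of $p$ vectors of the unit ball is only known to satisfy $\|x\|^q\le p\cdot p^{-q}$, and for $q<1$ this bound grows with $p$. We show that the counterexample then disappears. The construction has two parts: a biorthogonal system whose $j$th remainder is governed by the $j$th coordinate, and a $q$-norm whose level sets are governed by $\varphi$.

For a set $\Omega$, let $c_{00}(\Omega)$ be the space of finitely supported real functions on $\Omega$.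

\begin{proposition}\label{prop:telescope}
Let $0<q\le1$, let $\varphi$ be a lower semicontinuous submeasure with $\varphi(\{j\})>0$ for all $j$, and let $N:c_{00}(\omega)\to[0,\infty)$ satisfy:
\begin{itemize}
\item[(N1)] $N(\lambda t)=|\lambda|^qN(t)$, $N(s+t)\le N(s)+N(t)$, and $N(s)\le N(t)$ if $|s|\le|t|$;
\item[(N2)] $N(\mathbf 1_B)\le1$ for finite $B$, and for every $\eta>0$ there is $\delta>0$ such that $N(\mathbf 1_B)\le\eta$ whenever $B$ is finite and $\varphi(B)\le\delta$;
\item[(N3)] $\varphi(\{j:|t_j|>\lambda\})\le\lambda^{-q}N(t)$ for all $t$ and $\lambda>0$.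
\end{itemize}
Then $\mathrm{Exh}(\varphi)=\mathcal{CR}(X,\hat a)$ for some $q$-Banach space $X$ and biorthogonal system $\hat a$.
\end{proposition}

\begin{proof}
\emph{The space.} Letting $\lambda\uparrow|t_j|$ in (N3) gives $|t_j|^q\varphi(\{j\})\le N(t)$. Let $\Omega=\{-1\}\cup\omega$, and for $t\in c_{00}(\Omega)$ put $\|t\|^q=|t_{-1}|^q+N(t|_\omega)$. By (N1), the inequality $|\alpha+\beta|^q\le|\alpha|^q+|\beta|^q$ and the bound just obtained, $\|\cdot\|$ is a $q$-norm and each coordinate satisfies $|t_j|\le c_j\|t\|$ for a constant $c_j$. Let $X$ be the completion of $c_{00}(\Omega)$ in the translation-invariant metric $\|s-t\|^q$. The vector operations, the $q$-norm and the coordinates extend to $X$ by continuity, so $X$ is a $q$-Banach space with continuous functionals $x\mapsto x_j$ ($j\in\Omega$). Condition (N3) extends as well: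
\begin{equation}\label{eq:chebX}
\varphi(\{j\in\omega:|z_j|>\lambda\})\le\lambda^{-q}\|z\|^q\qquad(z\in X,\ \lambda>0).
\end{equation}
Indeed, let $z^r\in c_{00}(\Omega)$ with $z^r\to z$, and let $G\subseteq\{j\in\omega:|z_j|>\lambda\}$ be finite. For large $r$ we have $|z^r_j|>\lambda$ on $G$, so $\varphi(G)\le\lambda^{-q}\|z^r\|^q\to\lambda^{-q}\|z\|^q$. Lower semicontinuity gives \eqref{eq:chebX}.

\emph{The system.} For $i\in\omega$ let $a_i=\mathbf 1_{\{-1,0,\dots,i-1\}}$ and $a_i^\star(x)=x_{i-1}-x_i$. The function $a_j$ drops from $1$ to $0$ between $j-1$ and $j$ and nowhere else, so $a_i^\star(a_j)=\delta_{ij}$; in particular $X$ is infinite-dimensional. For $t\in c_{00}(\Omega)$, $m\in\Omega$ and $j\ge-1$, the $m$th coordinate of the finite sum $\sum_{i>j}(t_{i-1}-t_i)a_i$ is $\sum_{i>\max(j,m)}(t_{i-1}-t_i)=t_{\max(j,m)}$. The case $j=-1$ shows that $t=\sum_ia_i^\star(t)a_i$, and then for $j\in\omega$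
\begin{equation}\label{eq:remainder}
T_jt=t_j\mathbf 1_{\{-1,\dots,j-1\}}+t\,\mathbf 1_{[j,\infty)} .
\end{equation}
The extra coordinate $-1$ of $T_jt$ equals $t_j$, which bounds $\|T_jt\|$ from below. From above, (N1) and the bound $1$ in (N2) give $\|T_jt\|^q\le|t_j|^q+|t_j|^qN(\mathbf 1_{\{0,\dots,j-1\}})+N(t|_\omega)\le2|t_j|^q+\|t\|^q$. Since $T_j$ is continuous on $X$,
\begin{equation}\label{eq:twosided}
|x_j|^q\le\|T_jx\|^q\le2|x_j|^q+\|x\|^q\qquad(x\in X,\ j\in\omega).
\end{equation}

\emph{The inclusion $\mathcal{CR}(X,\hat a)\subseteq\mathrm{Exh}(\varphi)$.} Fix $x\in X$. For $\eta>0$ choose $y\in c_{00}(\Omega)$ with $\|x-y\|^q\le\eta$ and $m\in\omega$ with $y_j=0$ for $j\ge m$. For $j\ge m$ we have $(x-y)_j=x_j$, and $T_jy=0$ by \eqref{eq:remainder}. Applying \eqref{eq:chebX} and \eqref{eq:twosided} to $x-y$, we get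
\[
\varphi(\{j\ge m:|x_j|>\lambda\})\le\lambda^{-q}\eta\quad(\lambda>0),\qquad\|T_jx\|^q\le2|x_j|^q+\eta\quad(j\ge m).
\]
Since $\eta$ is arbitrary, the first bound shows that $\{j\in\omega:|x_j|>\lambda\}\in\mathrm{Exh}(\varphi)$ for every $\lambda>0$. The second, with $\eta=\varepsilon^q/2$, shows that $A(x,\varepsilon)\subseteq^*\{j\in\omega:|x_j|^q>\varepsilon^q/4\}$. Hence $A(x,\varepsilon)\in\mathrm{Exh}(\varphi)$. Finally, $\mathrm{Exh}(\varphi)$ contains $\mathrm{Fin}$ and is closed under subsets and finite unions.

\emph{The inclusion $\mathrm{Exh}(\varphi)\subseteq\mathcal{CR}(X,\hat a)$.} Let $A\in\mathrm{Exh}(\varphi)$. For $m<m'$ we have $\|\mathbf 1_{A\cap m'}-\mathbf 1_{A\cap m}\|^q=N(\mathbf 1_{A\cap[m,m')})$ and $\varphi(A\cap[m,m'))\le\varphi(A\setminus m)\to0$. By the second part of (N2), the sequence $(\mathbf 1_{A\cap m})_m$ is Cauchy. Its limit $x\in X$ has $x_j=1$ for $j\in A$, so $A\subseteq A(x,1/2)$ by \eqref{eq:twosided}.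
\end{proof}

It remains to find $N$. Conditions (N2) and (N3) pull in opposite directions: indicators of small sets must be cheap, but sums of their multiples must not cover a large set cheaply. For $q=1$ one would charge $\sum_rc_r\varphi(B_r)$ for a cover $|t|\le\sum_rc_r\mathbf 1_{B_r}$. In \eqref{eq:cover} this charge is $2n\cdot\frac1n\cdot\frac1n=\frac2n$ for a set of submeasure greater than $1$, so (N3) fails. For $q<1$ homogeneity requires the factor $c_r^q$, and we charge $c_r^q\varphi(B_r)^{1-q}$. The cover \eqref{eq:cover} now costs $2n\cdot n^{-q}\cdot n^{-(1-q)}=2$. In general, a weighted geometric mean is at least the smaller of the two numbers, so each term pays in full either for its coefficient or for its set.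

\begin{proof}[Proof of Theorem~\ref{thm:q}]
Fix $q\in(0,1)$. By Solecki's theorem, $\mathcal I=\mathrm{Exh}(\varphi_0)$ with $\varphi_0$ lower semicontinuous. Let
\begin{equation}\label{eq:normalize}
\varphi(A)=\min\Bigl\{1,\ \varphi_0(A)+\sum_{j\in A}2^{-j}\Bigr\}.
\end{equation}
This is a lower semicontinuous submeasure with $\varphi\le1$ and $\varphi(\{j\})>0$, and $\mathrm{Exh}(\varphi)=\mathcal I$ because $\sum_{j\ge m}2^{-j}\to0$. For $t\in c_{00}(\omega)$ let
\[
N(t)=\inf\Bigl\{\sum_rc_r^{\,q}\varphi(B_r)^{1-q}:\ |t|\le\sum_rc_r\mathbf 1_{B_r}\Bigr\},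
\]
where the infimum is over finite families with $c_r>0$ and $B_r\subseteq\omega$, the empty family included.

For (N1): multiplying all $c_r$ by $|\lambda|$ turns covers of $t$ into covers of $\lambda t$ and multiplies the cost by $|\lambda|^q$; covers of $s$ and of $t$ together cover $s+t$; and a cover of $t$ covers every $s$ with $|s|\le|t|$. For (N2): the one-term cover gives $N(\mathbf 1_B)\le\varphi(B)^{1-q}$, which is at most $1$ and, since $q<1$, tends to $0$ with $\varphi(B)$.

For (N3): if $N(t)\ge\lambda^q$, the inequality follows from $\varphi\le1$. Otherwise take a cover of cost $\sigma<\lambda^q$. For each $r$,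
\[
c_r^{\,q}\varphi(B_r)^{1-q}=\lambda^q\,(c_r/\lambda)^q\,\varphi(B_r)^{1-q}\ge\lambda^q\min\{c_r/\lambda,\ \varphi(B_r)\}.
\]
Let $R=\{r:\varphi(B_r)\le c_r/\lambda\}$. Summing over $R$ and over its complement gives
\[
\sum_{r\in R}\varphi(B_r)\le\sigma\lambda^{-q},\qquad\sum_{r\notin R}c_r\le\lambda\cdot\sigma\lambda^{-q}<\lambda .
\]
If $j\notin\bigcup_{r\in R}B_r$, then $|t_j|\le\sum_{r\notin R}c_r<\lambda$. Hence $\{j:|t_j|>\lambda\}\subseteq\bigcup_{r\in R}B_r$ has submeasure at most $\sigma\lambda^{-q}$. Letting $\sigma$ approach $N(t)$ gives (N3), and Proposition~\ref{prop:telescope} completes the proof.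
\end{proof}

\begin{remark}\label{rem:q1}
For $q=1$, non-pathology supplies $N$. Let $\varphi_0$ be lower semicontinuous and non-pathological, define $\varphi$ by \eqref{eq:normalize}, and let $N(t)=\sup_\mu\sum_j|t_j|\mu(\{j\})$ over all measures $\mu\le\varphi$. Condition (N1) holds for each $\mu$ in place of the supremum and passes to it. Let $B$ be finite; then $N(\mathbf 1_B)\le\varphi(B)$. Given a measure $\mu_0\le\varphi_0$, choose weights $0\le w_j\le\mu_0(\{j\})+2^{-j}$ ($j\in B$) with sum $\min\{1,\mu_0(B)+\sum_{j\in B}2^{-j}\}$. They define a measure below $\varphi$, and the supremum over $\mu_0$ gives $N(\mathbf 1_B)=\varphi(B)$. This yields (N2), and (N3) follows from $\lambda\mathbf 1_{\{|t|>\lambda\}}\le|t|$. Proposition~\ref{prop:telescope} then produces a Banach space with critical ideal $\mathrm{Exh}(\varphi_0)$, in agreement with the known result quoted in the introduction.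
\end{remark}

\begin{thebibliography}{9}

\bibitem{KS}
Adam Kwela and Jaros{\l}aw Swaczyna, \emph{Zoo of ideal Schauder basis}, arXiv:2508.21235 (2025).

\end{thebibliography}
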